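\title{The double circuit property implies the $k$-fold circuit property}

\begin{abstract}
A $k$-fold circuit of a matroid is a set $D$ of nullity $k$ with no coloops. If $A_1,\dots,A_\ell$ are its series classes, the flats spanned by the sets $D\setminus A_i$ meet in a flat of rank at most $\ell-k$, and the $k$-fold circuit property asks that this rank always be attained. We prove that the property for $k=2$, the double circuit property, implies it for every $k$. More generally, for $2\le k\le n$ the $k$-fold circuit property implies the $n$-fold circuit property, and the converse fails. The proof contracts the common intersection of the flats, finds a small obstruction in the contraction, and lifts it back.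
\end{abstract}

\section{The question and the results}

Throughout, $M=(E,r)$ is a matroid on a finite set $E$: the rank function $r$ is integer-valued, satisfies $0\le r(X)\le |X|$, is monotone, and is submodular, that is, $r(X\cup Y)+r(X\cap Y)\le r(X)+r(Y)$. We write $X+e$ and $X-e$ for $X\cup\{e\}$ and $X\setminus\{e\}$. The \emph{closure} of $X$ is $\operatorname{cl}(X)=\{e\in E: r(X+e)=r(X)\}$; a \emph{flat} is a set equal to its closure, and $X$ \emph{spans} $Y$ if $Y\subseteq\operatorname{cl}(X)$. The \emph{nullity} of $X$ is $\nu(X)=|X|-r(X)$. Sets of nullity $0$ are \emph{independent}, and a \emph{circuit} is a minimal dependent set. Our examples come from two sources. For a finite set of vectors, $r(X)$ is the dimension of the span of $X$. For a graph $G=(V,E)$, the \emph{cycle matroid} $M(G)$ has $r(X)$ equal to $|V|$ minus the number of components of $(V,X)$; its circuits are the cycles of $G$.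

For a natural number $k$, a \emph{$k$-fold circuit} of $M$ is a set $D\subseteq E$ with
\[
r(D)=|D|-k=r(D-e)\qquad\text{for all } e\in D .
\]
So $D$ carries $k$ independent dependencies, and every element takes part in one. The only $0$-fold circuit is $\emptyset$, the $1$-fold circuits are the circuits, and the $2$-fold circuits are the \emph{double circuits} of Lov\'asz. In a graph, a $k$-fold circuit is a bridgeless edge set whose cycle space has dimension $k$. A \emph{multiple circuit} is a $k$-fold circuit for some $k\ge1$.

For $e,f\in D$ write $e\sim f$ if $e=f$ or $r(D-e-f)=r(D)-1$. This is the series relation of the restriction of $M$ to $D$, and it is an equivalence relation (Lemma~\ref{lem:dual}). Its classes $A_1,\dots,A_\ell$ form the \emph{principal partition} of $D$; we call them the \emph{classes} of $D$. In a connected bridgeless graph, two distinct edges are equivalent exactly when deleting both disconnects the graph. For a multiple circuit $D$ put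
\[
F_i=\operatorname{cl}(D\setminus A_i),\qquad I(D)=\bigcap_{i=1}^{\ell}F_i .
\]
The matroid $M$ has the \emph{$k$-fold circuit property} if every $k$-fold circuit $D$, with $\ell$ classes, satisfies $r\big(\bigcap_{i=1}^{\ell}F_i\big)\ge \ell-k$. For $k=2$ this is the \emph{double circuit property} of Dress and Lov\'asz. The following question comes from Jackson, Nixon and Smith~\cite{JNS}.

\begin{quote}
If a matroid has the double circuit property, does it have the $k$-fold circuit property for every natural number $k$?
\end{quote}

The answer is yes.

\begin{theorem}\label{thm:main}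
If $M$ has the double circuit property, then $M$ has the $k$-fold circuit property for every natural number $k$.
\end{theorem}

This is the first case of a monotonicity statement, and the proof also describes the multiple circuits for which the bound is attained.

\begin{theorem}\label{thm:strong}
\begin{enumerate}
\item[(a)] If $2\le k\le n$ and $M$ has the $k$-fold circuit property, then $M$ has the $n$-fold circuit property.
\item[(b)] The converse fails: for each $k\ge 2$ there is a matroid that fails the $k$-fold circuit property but has the $n$-fold circuit property for all $n>k$.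
\item[(c)] Let $M$ be any matroid, let $D$ be an $n$-fold circuit of $M$, $n\ge1$, with classes $A_1,\dots,A_\ell$, and let $Q=I(D)$. Then $r(Q)\le \ell-n$. If equality holds (for example, if $M$ has the $k$-fold circuit property for some $k$ with $2\le k\le n$), then the classes $A_i$ with $|A_i|\ge2$ are circuits of $M/Q$, the matroid $(M/Q)|(D\setminus Q)$ is their direct sum, and for every $H\subseteq\{1,\dots,\ell\}$
\[
\bigcap_{i\in H}F_i=\operatorname{cl}\Big(Q\cup\Big(D\setminus\bigcup_{i\in H}A_i\Big)\Big),\qquad
r\Big(\bigcap_{i\in H}F_i\Big)=r(D)-\sum_{i\in H}\big(|A_i|-1\big),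
\]
where $\bigcap_{i\in\emptyset}F_i$ is read as $\operatorname{cl}(D)$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:dual} translates multiple circuits into the dual matroid. Section~\ref{sec:rank} explains the number $\ell-k$ and proves part (b) and the inequality in (c). Section~\ref{sec:wheel} runs the proof of (a) on one graph; its three steps are the subject of Sections~\ref{sec:contract}--\ref{sec:lift}, and Section~\ref{sec:proofs} assembles them.

\section{Multiple circuits through the dual}\label{sec:dual}

We recall the textbook facts that we use. Nullity is monotone, because adding an element raises the rank by at most one. The \emph{restriction} $M|X$ has ground set $X$ and rank function $r$. The \emph{contraction} $M/X$ has ground set $E\setminus X$ and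
\[
r_{M/X}(U)=r(U\cup X)-r(X),\qquad \operatorname{cl}_{M/X}(U)=\operatorname{cl}(U\cup X)\setminus X;
\]
by submodularity, $r_{M/X}(U)\le r(U)$. In a graph, contraction identifies the ends of each edge of $X$. A \emph{loop} is an element of rank $0$, and a \emph{coloop} is an element $e$ with $r(E-e)=r(E)-1$. The contraction $M/X$ is loopless if and only if $X$ is a flat. In a loopless matroid, $e$ and $f$ are \emph{parallel} if $r(\{e,f\})=1$; this is an equivalence relation, its classes are the flats of rank $1$, and every nonempty set of rank $1$ lies in one class. The \emph{dual} $M^*$ has rank function $r^*(X)=|X|-r(E)+r(E\setminus X)$, and $(M|T)^*=M^*/(E\setminus T)$. A \emph{basis} is a maximal independent set. If $B$ is a basis and $e\notin B$, then $B+e$ contains exactly one circuit. If $e\in\operatorname{cl}(X)\setminus X$, then some circuit $C$ satisfies $e\in C\subseteq X+e$. Finally, the \emph{direct sum} of matroids on disjoint ground sets has the sum of their rank functions as its rank function. When a matroid $N\ne M$ is meant, we write $r_N$, $\nu_N$, $I_N$, and so on.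

\begin{lemma}\label{lem:dual}
Let $D\subseteq E$ have nullity $n$, and let $P=(M|D)^*$.
\begin{enumerate}
\item[(i)] $r_P(X)=n-\nu(D\setminus X)$ for $X\subseteq D$. In particular, $P$ has rank $n$.
\item[(ii)] $D$ is an $n$-fold circuit if and only if $P$ is loopless. In that case the relation $\sim$ on $D$ is the parallel relation of $P$.
\item[(iii)] A set $T\subseteq D$ is a $j$-fold circuit if and only if $D\setminus T$ is a flat of $P$ of rank $n-j$. Its classes are then the parallel classes of $P/(D\setminus T)$.
\end{enumerate}
\end{lemma}

\begin{proof}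
(i) We have $r_P(X)=|X|-r(D)+r(D\setminus X)=\big(|D|-r(D)\big)-\big(|D\setminus X|-r(D\setminus X)\big)$.

(ii) We have $r_P(\{e\})=1-r(D)+r(D-e)$, which is nonzero exactly when $r(D-e)=r(D)$. For $e\neq f$ we have $r_P(\{e,f\})=2-r(D)+r(D-e-f)$, which equals $1$ exactly when $e\sim f$.

(iii) Apply (ii) to $T$, using $(M|T)^*=P/(D\setminus T)$. This matroid is loopless exactly when $D\setminus T$ is a flat of $P$, and $\nu(T)=n-r_P(D\setminus T)$ by (i).
\end{proof}

Thus an $n$-fold circuit is a loopless matroid $P$ of rank $n$ in disguise, and its classes are the points of $P$. A class $A$ has rank $1$ in $P$, so (i) gives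
\begin{equation}\label{eq:class}
\nu(D\setminus A)=n-1,\qquad r(D\setminus A)=r(D)-(|A|-1).
\end{equation}
For a double circuit, (iii) says that the circuits inside $D$ are exactly the sets $D\setminus A_i$, so the double circuit property concerns the common part of the closures of all circuits in $D$. A circuit has a single class, since a loopless matroid of rank $1$ has one parallel class. Hence $\ell-k=0$ for $k=1$, as for $k=0$, and every matroid has the $k$-fold circuit property for $k\le1$.

The part of $I(D)$ inside $D$ is determined by the sizes of the classes.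

\begin{lemma}\label{lem:sizes}
Let $D$ be a multiple circuit with classes $A_1,\dots,A_\ell$. If $|A_i|=1$, then $F_i=\operatorname{cl}(D)$ and $A_i\subseteq I(D)$. If $|A_i|\ge2$, then $A_i\cap F_i=\emptyset$. Hence $D\cap I(D)$ is the union of the one-element classes.
\end{lemma}

\begin{proof}
If $|A_i|=1$, then $r(D\setminus A_i)=r(D)$, so $F_i=\operatorname{cl}(D)\supseteq A_i$; and $A_i\subseteq D\setminus A_j\subseteq F_j$ for $j\ne i$. If $|A_i|\ge2$ and $e\in A_i$, then $A_i-e$ and $A_i$ both have rank $1$ in $(M|D)^*$. By Lemma~\ref{lem:dual}(i), adding $e$ to $D\setminus A_i$ leaves the nullity unchanged, so it raises the rank, and $e\notin F_i$.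
\end{proof}

\section{The expected rank $\ell-k$}\label{sec:rank}

By \eqref{eq:class}, the flat $F_i$ has corank $|A_i|-1$ in $\operatorname{cl}(D)$. If coranks were additive under intersection, then $I(D)$ would have rank
\begin{equation}\label{eq:count}
r(D)-\sum_{i=1}^{\ell}\big(|A_i|-1\big)=(|D|-n)-(|D|-\ell)=\ell-n .
\end{equation}
Submodularity gives one half of this additivity. We state it in a form general enough to serve again in Section~\ref{sec:lift}.

\begin{lemma}\label{lem:meet}
Let $t\ge1$, let $X_1,\dots,X_t$ be pairwise disjoint, possibly empty, subsets of a set $Y\subseteq E$, and let $V_1,\dots,V_t\subseteq E$ satisfy $V_u\supseteq Y\setminus X_u$. Then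
\[
r(Y)-r(V_1\cap\dots\cap V_t)\ \ge\ \sum_{u=1}^{t}\big(r(Y)-r(V_u)\big).
\]
\end{lemma}

\begin{proof}
Let $W_u=V_1\cap\dots\cap V_u$. For $u\ge2$ we have $W_{u-1}\supseteq Y\setminus(X_1\cup\dots\cup X_{u-1})\supseteq X_u$, so $W_{u-1}\cup V_u\supseteq Y$. Submodularity gives
\[
r(W_u)\le r(W_{u-1})+r(V_u)-r(W_{u-1}\cup V_u)\le r(W_{u-1})-\big(r(Y)-r(V_u)\big).
\]
Add these inequalities to the identity $r(W_1)=r(Y)-\big(r(Y)-r(V_1)\big)$.
\end{proof}

\begin{lemma}\label{lem:upper}
Let $D$ be an $n$-fold circuit, $n\geq 1$, with classes $A_1,\dots,A_\ell$, and let $H\subseteq\{1,\dots,\ell\}$. Then $r\big(\bigcap_{i\in H}F_i\big)\le r(D)-\sum_{i\in H}(|A_i|-1)$. In particular, $r(I(D))\le \ell-n$.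
\end{lemma}

\begin{proof}
For $H=\emptyset$ both sides equal $r(D)$. Otherwise apply Lemma~\ref{lem:meet} with $Y=D$ to the sets $A_i$ and $F_i$, $i\in H$, and use \eqref{eq:class}. The last statement follows from \eqref{eq:count}.
\end{proof}

We call
\[
\delta(D)=\ell-n-r(I(D))\ \ge 0
\]
the \emph{defect} of the $n$-fold circuit $D$. For $n\ge 1$, the $n$-fold circuit property says that every $n$-fold circuit has defect $0$.

\begin{example}[vector spaces]\label{ex:modular}
Let $E$ consist of all vectors of a vector space over a finite field. The flats are the subspaces, so $r(F\cap F')=r(F)+r(F')-r(F\cup F')$ for all flats $F,F'$. In the proof of Lemma~\ref{lem:meet} with $Y=D$ and $V_u=F_u$, the sets $W_{u-1}$ and $V_u$ are flats and their union lies between $D$ and $\operatorname{cl}(D)$, so every inequality is an equality. Every multiple circuit has defect $0$. The $k$-fold circuit property thus asks that certain flats meet in $M$ as fully as subspaces do.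
\end{example}

\begin{example}[the theta graph]\label{ex:theta}
Let $G=K_{2,3}$ consist of three paths of length $2$ between vertices $u$ and $v$, and let $D=E(G)$. Then $D$ has $6$ edges, rank $4$, and no bridge, so it is a double circuit. Deleting both edges of one path isolates a vertex. Deleting edges from two different paths leaves the graph connected, since the third path joins $u$ to $v$ and each middle vertex keeps an edge. So the classes are the three paths, and $\ell-2=1$. In $M(G)$, Lemma~\ref{lem:sizes} gives $I(D)=\emptyset$, and $\delta(D)=1$. If we add an edge $x=uv$ to $G$ and keep $D$, then each $4$-cycle $D\setminus A_i$ spans $x$, so $I(D)=\{x\}$ and $\delta(D)=0$.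
\end{example}

The defect therefore depends on the elements of $M$ outside $D$. In fact the double circuit property is not inherited by restrictions: $M(K_{2,3})$ fails it, yet it is the restriction of a matroid from Example~\ref{ex:modular} to the incidence vectors of the edges over the field with two elements. Padding the theta graph with triangles proves part (b).

\begin{proof}[Proof of Theorem~\ref{thm:strong}(b)]
Let $M$ be the direct sum of $M(K_{2,3})$ and the cycle matroids of $k-2$ triangles, and let $D=E$. Then $D$ has nullity $2+(k-2)=k$ and no coloops, so it is a $k$-fold circuit. Deleting one element from each of two summands does not change the rank, so each class lies in one summand. The classes are therefore the three paths of Example~\ref{ex:theta} and the $k-2$ triangles, and $\ell-k=(k+1)-k=1$. All classes have at least two elements and $E=D$, so $I(D)=\emptyset$ by Lemma~\ref{lem:sizes}, and the $k$-fold circuit property fails. Every subset of $E$ has nullity at most $k$, so for $n>k$ there are no $n$-fold circuits and the $n$-fold circuit property holds vacuously.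
\end{proof}

\section{The idea of the proof on a subdivided wheel}\label{sec:wheel}

There is a simple reason to expect Theorem~\ref{thm:main}. An $n$-fold circuit $D$ contains many double circuits $T$, and each satisfies $I(T)\subseteq I(D)$ (Lemma~\ref{lem:mono}). If one of them has three classes, the double circuit property puts a non-loop into $Q=I(D)$. The difficulty is that we need $\ell-n$ independent elements of $Q$, and nothing obvious prevents the double circuits from producing the same element again and again. The remedy is to contract $Q$, so that any element produced is new. But the hypothesis concerns $M$, not $M/Q$, so what we find in $M/Q$ has to be carried back to $M$. We argue in the contrapositive: from an $n$-fold circuit of positive defect we build a double circuit of positive defect.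

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85,every node/.style={font=\small}]
\draw[very thick] (-1.4,1.4)--(1.4,1.4)--(1.4,-1.4)--(-1.4,-1.4)--cycle;
\draw (-1.4,1.4)--(1.4,-1.4) (1.4,1.4)--(-1.4,-1.4);
\foreach \x/\y in {0/0,.7/.7,-.7/.7,.7/-.7,-.7/-.7,1.4/1.4,-1.4/1.4,1.4/-1.4,-1.4/-1.4} \fill (\x,\y) circle (2pt);
\node[left] at (-1.4,1.4) {$a$}; \node[right] at (1.4,1.4) {$b$};
\node[right] at (1.4,-1.4) {$c$}; \node[left] at (-1.4,-1.4) {$d$}; \node at (.4,0) {$v$};
\begin{scope}[xshift=4.6cm]
\draw (0,1.4)--(-1.2,0)--(0,-1.4)--(-.4,0)--(0,1.4)--(.4,0)--(0,-1.4);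
\draw[dashed] (0,1.4)--(1.2,0)--(0,-1.4);
\foreach \x/\y in {0/1.4,0/-1.4,-1.2/0,-.4/0,.4/0,1.2/0} \fill (\x,\y) circle (2pt);
\node[above] at (0,1.4) {$v$}; \node[below] at (0,-1.4) {$a=b=c=d$};
\end{scope}
\begin{scope}[xshift=9.2cm]
\draw[very thick] (-1.4,1.4)--(1.4,1.4)--(1.4,-1.4);
\draw[very thick,dashed] (1.4,-1.4)--(-1.4,-1.4);
\draw (-1.4,1.4)--(1.4,-1.4) (1.4,1.4)--(0,0);
\foreach \x/\y in {0/0,.7/.7,-.7/.7,.7/-.7,1.4/1.4,-1.4/1.4,1.4/-1.4,-1.4/-1.4} \fill (\x,\y) circle (2pt);
\node[left] at (-1.4,1.4) {$a$}; \node[right] at (1.4,1.4) {$b$};
\node[right] at (1.4,-1.4) {$c$}; \node[left] at (-1.4,-1.4) {$d$}; \node at (-.3,-.25) {$v$};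
\end{scope}
\end{tikzpicture}
\caption{Left: the wheel with four subdivided spokes, a $4$-fold circuit of defect $1$; the thick rim is the flat $Q$. Middle: contracting $Q$ gives $K_{2,4}$, and deleting the dashed path leaves a double circuit $T$ with three classes. Right: $T$ together with the basis $\{ab,bc,cd\}$ of $Q$; deleting the dashed bridge leaves a double circuit of defect $1$ in the original graph.}
\label{fig:wheel}
\end{figure}

\begin{example}\label{ex:wheel}
Let $G$ consist of a $4$-cycle $abcd$, the rim, a vertex $v$, and paths $P_a,P_b,P_c,P_d$ of length $2$ from $v$ to $a,b,c,d$ (Figure~\ref{fig:wheel}). Let $M=M(G)$ and $D=E(G)$. There are $12$ edges and $9$ vertices, so $D$ has nullity $12-8=4$. The graph $G$ is a subdivision of a simple graph with five vertices and minimum degree $3$, in which an edge cut has at least $3$ edges if one side is a vertex and at least $3+3-2=4$ edges if one side is a pair. So the classes of $D$ are the four paths and the four rim edges, and $\ell=8$. By Lemma~\ref{lem:sizes}, $Q=I(D)$ is the rim, of rank $3$, and $\delta(D)=8-4-3=1$.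

\emph{Contract.} The matroid $N=M/Q$ is the cycle matroid of $K_{2,4}$. Its ground set $D_1=P_a\cup P_b\cup P_c\cup P_d$ has nullity $8-5=3$ and four classes, and $I_N(D_1)=\emptyset$. The defect is still $4-3-0=1$, but now it is simply the number of classes minus the nullity.

\emph{Shrink.} Delete $P_d$. The set $T=P_a\cup P_b\cup P_c$ is a double circuit of $N$ with three classes and $I_N(T)=\emptyset$.

\emph{Lift.} In $M$ the set $T$ is a tree. To restore the dependencies that $T$ has in $N$, add the basis $Y=\{ab,bc,cd\}$ of $Q$. The set $T\cup Y$ has nullity $2$, but $cd$ is a bridge; delete it. What remains is a theta graph $D'$ with branch vertices $v,b$ and classes $P_a+ab$, $P_b$, $P_c+bc$. Each of its three cycles is an induced cycle of $G$, hence a flat of $M$, and no edge lies on all three. So $I(D')=\emptyset$ and $\delta(D')=3-2-0=1$: the matroid $M$ fails the double circuit property.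
\end{example}

The state reached after the first step deserves a name. A multiple circuit $T$ of a matroid $N$ is \emph{bare} if $I_N(T)=\emptyset$. A bare $j$-fold circuit with $m$ classes has defect $m-j$, a number that can be read off from the dual $(N|T)^*$ alone.

\section{Contracting the intersection}\label{sec:contract}

\begin{lemma}\label{lem:contract}
Let $D$ be an $n$-fold circuit of $M$, $n\ge1$, with classes $A_1,\dots,A_\ell$. Let $Q=I(D)$, $N=M/Q$, $D_1=D\setminus Q$, $\rho=\nu_N(D_1)$, and $J=\{i:|A_i|\ge2\}$.
\begin{enumerate}
\item[(i)] $D_1$ is a $\rho$-fold circuit of $N$, and its classes are the sets $A_i$, $i\in J$.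
\item[(ii)] $\delta(D)=|J|-\rho$.
\item[(iii)] If $D_1\ne\emptyset$, then $\rho\ge1$ and $D_1$ is bare in $N$.
\item[(iv)] $\nu(Q)\ge n-\rho$.
\end{enumerate}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:sizes}, $D_1=\bigcup_{i\in J}A_i$ and $|D\cap Q|=\ell-|J|$. For $X\subseteq D_1$ we have $(D_1\setminus X)\cup Q=(D\setminus X)\cup Q$. Therefore
\begin{equation}\label{eq:shift}
r_N(D_1\setminus X)=r(D\setminus X)-r(Q)\qquad\text{whenever } D\setminus X \text{ spans } Q .
\end{equation}

(i) We claim that $D\setminus X$ spans $Q$ whenever $|X|\le2$. If $X$ lies in a class $A_i$, then $Q\subseteq F_i\subseteq\operatorname{cl}(D\setminus X)$. Otherwise $X=\{e,f\}$ with $e\not\sim f$. Then $r(D-e-f)\ge r(D-e)-1=r(D)-1$ and equality is excluded, so $D\setminus X$ spans $D$, and hence it spans $Q\subseteq\operatorname{cl}(D)$. By \eqref{eq:shift}, $r_N(D_1)-r_N(D_1\setminus X)=r(D)-r(D\setminus X)$ for $|X|\le2$. With $|X|=1$ this says that $D_1$ is a $\rho$-fold circuit of $N$, and with $|X|=2$ that its relation $\sim$ is the one induced from $D$.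

(ii) By \eqref{eq:shift} with $X=\emptyset$,
\[
\rho=|D_1|-r(D)+r(Q)=|D|-(\ell-|J|)-r(D)+r(Q)=n-\ell+|J|+r(Q).
\]

(iii) The only $0$-fold circuit is empty, so $\rho\ge1$. For $i\in J$ we have $\operatorname{cl}_N(D_1\setminus A_i)=\operatorname{cl}\big((D\setminus A_i)\cup Q\big)\setminus Q=F_i\setminus Q$, because $Q\subseteq F_i$. The flats $F_i$ with $i\notin J$ equal $\operatorname{cl}(D)$, which contains every $F_j$, and $J\neq\emptyset$; so $\bigcap_{i\in J}F_i=Q$. Hence $I_N(D_1)=\emptyset$.

(iv) By monotonicity, $n=\nu(D)\le\nu(D_1\cup Q)=|D_1|+|Q|-r_N(D_1)-r(Q)=\rho+\nu(Q)$.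
\end{proof}

\section{Shrinking a multiple circuit}\label{sec:shrink}

We now look inside $D_1$ for a $k$-fold circuit that is still bare and still has more than $k$ classes. Bareness costs nothing.

\begin{lemma}\label{lem:mono}
If $T\subseteq D$ are multiple circuits of a matroid $N$, then $I_N(T)\subseteq I_N(D)$. In particular, if $D$ is bare, then so is $T$.
\end{lemma}

\begin{proof}
Let $P=(N|D)^*$ and let $A$ be a class of $D$. The set $A\cap T$ has rank at most $1$ in $P$, hence in $P/(D\setminus T)$. This contraction is loopless and its parallel classes are the classes of $T$, by Lemma~\ref{lem:dual}(iii). So $A\cap T$ lies in one class $\tau$ of $T$; if $A\cap T=\emptyset$, take any class. Then $T\setminus\tau\subseteq D\setminus A$, and $I_N(T)\subseteq\operatorname{cl}_N(T\setminus\tau)\subseteq\operatorname{cl}_N(D\setminus A)$. Intersect over all $A$.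
\end{proof}

By Lemma~\ref{lem:dual}(iii), passing to a smaller multiple circuit means contracting a flat of the dual. Having more points than rank means that some points form a circuit, and we must contract without collapsing that circuit to fewer than three points.

\begin{lemma}\label{lem:shrink}
Let $D_1$ be a $\rho$-fold circuit of a matroid $N$ with more than $\rho$ classes, and let $2\le k\le\rho$. Then $D_1$ contains a $k$-fold circuit $T$ of $N$ with at least $k+1$ classes.
\end{lemma}

\begin{proof}
Let $P=(N|D_1)^*$, a loopless matroid of rank $\rho$. Pick one element from each parallel class of $P$. These are more than $\rho$ elements, so they contain a circuit $C$ of $P$, and $|C|\ge3$ because none of them is a loop and no two are parallel. Let $c,c',c''$ be distinct elements of $C$, and extend the independent set $C-c$ to a basis $B$ of $P$. Then $C$ is the unique circuit in $B+c$. Consequently,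
\begin{equation}\label{eq:fund}
\text{if } X\subseteq B \text{ and } c\in\operatorname{cl}_P(X), \text{ then } c',c''\in X,
\end{equation}
since $X+c$ contains a circuit, which must be $C$.

Choose $K\subseteq B$ with $|K|=k$ and $c',c''\in K$; this is possible because $2\le k\le\rho=|B|$. Let $W=\operatorname{cl}_P(B\setminus K)$, a flat of rank $\rho-k$, and let $T=D_1\setminus W$. By Lemma~\ref{lem:dual}(iii), $T$ is a $k$-fold circuit of $N$, and its classes are the parallel classes of $P/W$. Since $B$ is independent, $K$ is disjoint from $W$, and $r_{P/W}(K)=\rho-(\rho-k)=k$. So the elements of $K$ lie in $k$ different classes of $T$. By \eqref{eq:fund} with $X=B\setminus K$, we have $c\in T$. If $c$ were parallel in $P/W$ to some $x\in K$, then $c\in\operatorname{cl}_P(W+x)=\operatorname{cl}_P\big((B\setminus K)+x\big)$. This contradicts \eqref{eq:fund}, because $(B\setminus K)+x$ contains at most one of $c',c''$. Hence $K+c$ meets $k+1$ classes of $T$.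
\end{proof}

The condition $k\ge2$ makes room for both $c'$ and $c''$ in $K$. For $k=1$ the lemma is false, since a circuit has one class, and so is Theorem~\ref{thm:strong}(a): every matroid has the $1$-fold circuit property, while $M(K_{2,3})$ fails the double circuit property.

\section{Lifting from the contraction}\label{sec:lift}

A bare multiple circuit $T$ of $M/Q$ becomes a multiple circuit $D'$ of $M$ once we add a spanning subset $Y$ of $Q$ and discard coloops. Two things change. The elements of $Y$ may join classes of $T$ or form new classes, and $I(D')$ need not be empty. The lemma below shows that the defect survives. Bareness confines $I(D')$ to $Q$, and inside $Q$ each new class allows $I(D')$ one more unit of rank, which is matched by the unit that it adds to the number of classes, while the old classes allow nothing.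

\begin{lemma}\label{lem:lift}
Let $Q\subseteq E$ and $N=M/Q$, and let $T$ be a bare $j$-fold circuit of $N$, $j\ge1$, with $m$ classes. Let $Y\subseteq Q$ satisfy $r(Y)=r(Q)$, and let $p=\nu(Y)$. Then $M$ has a $(j+p)$-fold circuit $D'\subseteq T\cup Y$ with $\delta(D')\ge m-j$.
\end{lemma}

\begin{proof}
Put $h=j+p$ and $S=T\cup Y$; the union is disjoint.

\emph{Step 1: the set $D'$.} Since $Y$ spans $Q$, we have $r(U\cup Y)=r(U\cup Q)=r(Y)+r_N(U)$ for $U\subseteq T$. Taking $U=T$ gives $\nu(S)=\nu_N(T)+\nu(Y)=h$. Taking $U=T-e$ gives $r(S-e)=r(S)$ for $e\in T$, so the set $L$ of coloops of $M|S$ lies in $Y$. Let $Y'=Y\setminus L$ and $D'=S\setminus L=T\cup Y'$. If $e\in L$ and $X\subseteq S-e$, then $r(X+e)\ge r(X)+r(S)-r(S-e)=r(X)+1$ by submodularity; adding the elements of $L$ one at a time, we get $r(X\cup L)=r(X)+|L|$ for $X\subseteq D'$. It follows that $\nu(D')=\nu(S)=h$, and that $r(D'-e)=r(S-e)-|L|=r(S)-|L|=r(D')$ for $e\in D'$. So $D'$ is an $h$-fold circuit of $M$. It also follows that $\nu(Y')=\nu(Y)=p$ and, on subtracting $|L|$ from both sides of the first identity, that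
\begin{equation}\label{eq:liftrank}
r(U\cup Y')=r(Y')+r_N(U)\qquad(U\subseteq T).
\end{equation}

\emph{Step 2: the classes of $D'$.} For $e,f\in T$, equation \eqref{eq:liftrank} gives $r(D')-r(D'-e-f)=r_N(T)-r_N(T-e-f)$. So $e$ and $f$ are equivalent in $D'$ exactly when they are equivalent in $T$. Hence exactly $m$ classes of $D'$ meet $T$, and their traces on $T$ are the classes of $T$; call these classes \emph{old}. The remaining classes lie in $Y'$; call them \emph{new}, and let $s$ be their number. Then $D'$ has $m+s$ classes. Put $I=I(D')$.

\emph{Step 3: $I\subseteq Q$.} Let $A$ be an old class and $\tau=A\cap T$. Then $D'\setminus A\subseteq Q\cup(T\setminus\tau)$, so $I\setminus Q\subseteq\operatorname{cl}\big(Q\cup(T\setminus\tau)\big)\setminus Q=\operatorname{cl}_N(T\setminus\tau)$. Intersecting over the old classes gives $I\setminus Q\subseteq I_N(T)=\emptyset$.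

\emph{Step 4: one class at a time.} Let $A$ be a class of $D'$, let $\varepsilon_A=0$ if $A$ is old and $\varepsilon_A=1$ if $A$ is new, and put $V_A=I\cup(Y'\setminus A)$. We claim that
\begin{equation}\label{eq:oneclass}
r(V_A)\le r(Y')-|A\cap Y'|+\varepsilon_A .
\end{equation}
Let $U=T\setminus A$, so that $D'\setminus A=U\cup(Y'\setminus A)$. By Step 3, $V_A\subseteq Q$, and $U$ is disjoint from $Q$. So the sets $V_A\cup U$ and $Q$ have intersection $V_A$ and union $Q\cup U$, and submodularity gives $r(V_A)\le r(V_A\cup U)-r_N(U)$. Also $V_A\cup U\subseteq\operatorname{cl}(D'\setminus A)$, by the definition of $I$. Using \eqref{eq:class} for $D'$, we obtain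
\[
r(V_A)\le r(D'\setminus A)-r_N(U)=|U|+|Y'\setminus A|-(h-1)-r_N(U)=|Y'\setminus A|-h+1+\nu_N(U).
\]
If $A$ is old, then $U$ is $T$ minus a class of $T$, and $\nu_N(U)=j-1$ by \eqref{eq:class} in $N$. If $A$ is new, then $U=T$ and $\nu_N(U)=j$. In both cases $\nu_N(U)=j-1+\varepsilon_A$, so $r(V_A)\le|Y'\setminus A|-p+\varepsilon_A$. Since $|Y'|-p=r(Y')$, this is \eqref{eq:oneclass}.

\emph{Step 5: all classes together.} The sets $A\cap Y'$ are pairwise disjoint and cover $Y'$, so $\bigcap_A V_A=I$. Lemma~\ref{lem:meet}, applied to $Y'$ with the sets $A\cap Y'$ and $V_A$, and \eqref{eq:oneclass} give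
\[
r(Y')-r(I)\ \ge\ \sum_A\big(|A\cap Y'|-\varepsilon_A\big)=|Y'|-s .
\]
Thus $r(I)\le s-p$, and $\delta(D')=(m+s)-(j+p)-r(I)\ge m-j$.
\end{proof}

\begin{remark}
Bareness is used only in Step 3, and it cannot be dropped: for $Q=\emptyset$ and $T$ the theta graph with the extra edge $x$ of Example~\ref{ex:theta}, we have $D'=T$ and $\delta(D')=0<m-j=1$. Note also that in the application $Q=I(D)$ may contain elements outside $D$, so $D'$ lies in $D\cup Q$ but not necessarily in $D$.
\end{remark}

\begin{example}
In Example~\ref{ex:wheel} the lift had $p=0$ and no new classes. Lift the same $T$ with $Y=Q$, so that $p=1$. Then $D'=T\cup Q$ is a subdivision of $K_4$ with branch vertices $v,a,b,c$ and nullity $3$. The old classes are $P_a,P_b,P_c$, and the new classes are $\{ab\}$, $\{bc\}$, $\{cd,da\}$, so $s=3$. The edges of $P_d$ are not spanned by $D'$, so Lemma~\ref{lem:sizes} gives $I(D')=\{ab,bc\}$. Its rank is $2=s-p$, and $\delta(D')=6-3-2=1$.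
\end{example}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(a)]
Let $2\le k\le n$, and suppose that $M$ has an $n$-fold circuit $D$ with $\delta(D)>0$. We construct a $k$-fold circuit of positive defect. Use the notation of Lemma~\ref{lem:contract}. By part (ii), $|J|>\rho$, so $D_1\ne\emptyset$. By parts (i) and (iii), $D_1$ is a bare $\rho$-fold circuit of $N=M/Q$ with $|J|>\rho\ge1$ classes. A circuit has only one class, so in fact $\rho\ge2$.

\emph{Case $\rho\ge k$.} By Lemma~\ref{lem:shrink}, $D_1$ contains a $k$-fold circuit $T$ of $N$ with $m\ge k+1$ classes, and $T$ is bare by Lemma~\ref{lem:mono}. Let $Y$ be a basis of $M|Q$, so that $p=0$. Lemma~\ref{lem:lift} gives a $k$-fold circuit $D'$ of $M$ with $\delta(D')\ge m-k\ge1$.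

\emph{Case $\rho<k$.} Now $D_1$ has too little nullity, and the missing amount $p=k-\rho$ must come from $Q$. Lemma~\ref{lem:contract}(iv) and the hypothesis $k\le n$ give $|Q|-r(Q)\ge n-\rho\ge p$. So we can add $p$ further elements of $Q$ to a basis of $M|Q$, which yields $Y\subseteq Q$ with $r(Y)=r(Q)$ and $\nu(Y)=p$. Lemma~\ref{lem:lift} with $T=D_1$ and $j=\rho$ gives a $k$-fold circuit $D'$ of $M$ with $\delta(D')\ge|J|-\rho\ge1$.

In both cases $M$ fails the $k$-fold circuit property.
\end{proof}

The hypothesis $k\le n$ enters only in the second case, and part (b) shows that it cannot be dropped.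

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For $k\le1$ the property holds in every matroid, as noted after Lemma~\ref{lem:dual}. For larger values apply Theorem~\ref{thm:strong}(a) to the $2$-fold circuit property. Since $\rho\ge2$, only the first case of its proof occurs.
\end{proof}

It remains to describe the multiple circuits of defect $0$. For these, the dual of $N|D_1$ has as many points as its rank, and this determines $N|D_1$.

\begin{proof}[Proof of Theorem~\ref{thm:strong}(c)]
The inequality is Lemma~\ref{lem:upper}. If $M$ has the $k$-fold circuit property for some $k$ with $2\le k\le n$, then equality holds by part (a). Assume now that $r(Q)=\ell-n$, and use the notation of Lemma~\ref{lem:contract}, which gives $|J|=\rho$.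

The matroid $P=(N|D_1)^*$ is loopless of rank $\rho$, with the $\rho$ parallel classes $A_i$, $i\in J$. A set of representatives of the classes spans $P$ and has $\rho$ elements, so it is a basis. Every $X\subseteq D_1$ has the same closure in $P$ as the set of representatives of the classes that it meets, so $r_P(X)$ is the number of classes that meet $X$. By Lemma~\ref{lem:dual}(i) in $N$, for $U\subseteq D_1$ the nullity $\nu_N(U)=\rho-r_P(D_1\setminus U)$ is the number of $i\in J$ with $A_i\subseteq U$. Equivalently,
\begin{equation}\label{eq:sum}
r_N(U)=\sum_{i\in J}\min\big(|U\cap A_i|,\ |A_i|-1\big).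
\end{equation}
So each $A_i$ with $i\in J$ is dependent in $N$ while its proper subsets are independent, that is, $A_i$ is a circuit of $N=M/Q$; and \eqref{eq:sum} says that $N|D_1$ is the direct sum of these circuits.

Let $H\subseteq\{1,\dots,\ell\}$, let $A_H=\bigcup_{i\in H}A_i$, and let $F=\operatorname{cl}\big(Q\cup(D\setminus A_H)\big)$. For $i\in H$ the flat $F_i$ contains $Q$ and $D\setminus A_i\supseteq D\setminus A_H$, and $\operatorname{cl}(D)$ contains $Q\cup D$. So $F\subseteq\bigcap_{i\in H}F_i$, also for $H=\emptyset$. For $i\notin J$ we have $A_i\subseteq Q$ and $|A_i|-1=0$. Hence $Q\cup(D\setminus A_H)=Q\cup\bigcup_{i\in J\setminus H}A_i$, and \eqref{eq:sum} and \eqref{eq:count} give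
\[
r(F)=r(Q)+\sum_{i\in J\setminus H}\big(|A_i|-1\big)=\ell-n+\sum_{i\notin H}\big(|A_i|-1\big)=r(D)-\sum_{i\in H}\big(|A_i|-1\big).
\]
By Lemma~\ref{lem:upper}, the flat $\bigcap_{i\in H}F_i$ has rank at most $r(F)$. It contains the flat $F$, so the two coincide, and both formulas follow.
\end{proof}

\begin{thebibliography}{1}

\bibitem{JNS}
Bill Jackson, Anthony Nixon and Ben Smith,
\emph{The $k$-fold circuit property for matroids},
arXiv:2412.14782 (2024).

\end{thebibliography}
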